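\title{Non-trapping obstacles with resonances close to the real axis}

\begin{abstract}
For the Dirichlet Laplacian outside the unit ball of $\mathbb R^3$, the distance from the set of scattering resonances to the real axis equals $1$. A conjecture posed in a paper of Hintz and Zworski asserts that no other non-trapping obstacle contained in the unit ball has this distance equal to $1$. We show that the conjecture is false, by an arbitrarily large factor: there are non-trapping obstacles with distance $1$ inside arbitrarily small balls, the distance takes every value in $(0,\infty)$ on non-trapping obstacles inside the unit ball, and such obstacles can have any prescribed number of resonances arbitrarily close to the real axis. The example is a ball with a long, slightly flared cylindrical well. Its resonances near the cut-off frequency of the well have imaginary part $O(R^{-3})$, where $R$ is the ratio of the radius of the ball to the radius of the well.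
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Resonances and the gap}
An \emph{obstacle} is a compact set $\mathcal O\subset\mathbb R^3$ with smooth boundary whose complement $\Omega=\mathbb R^3\setminus\mathcal O$ is connected. Let $-\Delta$ be the Dirichlet Laplacian on $\Omega$, the nonnegative self-adjoint operator with form domain $H^1_0(\Omega)$. The resolvent $(-\Delta-\lambda^2)^{-1}$ is analytic for $\operatorname{Im}\lambda>0$. Applied to functions of compact support and observed on bounded sets, it continues meromorphically to $\lambda\in\mathbb C$. The poles of the continuation are the \emph{resonances} of $\mathcal O$; they form the set $\operatorname{Res}(\mathcal O)$. We call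
\[
g(\mathcal O)=\inf_{\lambda\in\operatorname{Res}(\mathcal O)}|\operatorname{Im}\lambda|
\]
the \emph{gap} of $\mathcal O$. Throughout, $B(0,\rho)$ is the closed ball of radius $\rho$ centered at the origin.

The gap measures a rate of decay. A wave of the form $e^{-i\lambda t}u(x)$ has, on a bounded set, size $e^{-|\operatorname{Im}\lambda|t}$ when $\operatorname{Im}\lambda<0$, so the resonances nearest to the real axis are those of the waves that stay longest near the obstacle. The unit ball shows this explicitly. The function $e^{|x|-t}/|x|$ is an outgoing spherical wave, and its derivative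
\[
\partial_{x_3}\frac{e^{|x|-t}}{|x|}=e^{-t}\,\frac{e^{|x|}(|x|-1)\,x_3}{|x|^3}
\]
solves the wave equation, vanishes on $|x|=1$, and has the time dependence $e^{-i\lambda t}$ with $\lambda=-i$. This is the resonance of $B(0,1)$ closest to the real axis, and $g(B(0,1))=1$.

Conjugating the resolvent by the dilation $x\mapsto sx$ gives
\begin{equation}\label{eq:scaling}
\operatorname{Res}(s\mathcal O)=s^{-1}\operatorname{Res}(\mathcal O),\qquad g(s\mathcal O)=s^{-1}g(\mathcal O),\qquad s>0 .
\end{equation}
Thus $g(B(0,\rho))=1/\rho$: a smaller ball releases waves faster. The evident way for a small obstacle to hold a wave is to hold a ray, since waves of high frequency follow billiard trajectories. An obstacle is \emph{non-trapping} if every billiard trajectory in $\Omega$, that is, every generalized geodesic reflecting off $\partial\mathcal O$, escapes to infinity; the definition is recalled in Section~\ref{sec:rays}. Once trapped rays are excluded, one would guess that an obstacle inside $B(0,1)$ releases waves faster than $B(0,1)$ does, so that the gap $1$ singles out the ball.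 The following conjecture is posed in \cite{HZ}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathcal O\subset\mathbb R^3$ be a non-trapping obstacle. If $g(\mathcal O)=1$ and $\mathcal O\subset B(0,1)$, then $\mathcal O=B(0,1)$.}
\end{quote}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:disproof}
For every $\delta>0$ there is a non-trapping obstacle $\mathcal O\subset B(0,\delta)$ with $g(\mathcal O)=1$.
\end{theorem}

Any $\delta<1$ gives a counterexample. Let $j_{0,1}\approx2.405$ be the first zero of the Bessel function $J_0$.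

\begin{theorem}\label{thm:strong}
\begin{itemize}
\item[(a)] The set of values $g(\mathcal O)$, where $\mathcal O\subset B(0,1)$ is a non-trapping obstacle that has a resonance, is $(0,\infty)$.
\item[(b)] For all $N\in\mathbb N$ and $\eta>0$ there is a non-trapping obstacle $\mathcal O\subset B(0,1)$ with at least $N$ resonances in $|\operatorname{Im}\lambda|<\eta$. Quantitatively, for each $N$ there is $C_N$ such that for all large $R$ there is a non-trapping obstacle $\mathcal O\subset B(0,1)$ with at least $N$ resonances satisfying
\[
|\operatorname{Im}\lambda|\le C_NR^{-2},\qquad|\operatorname{Re}\lambda-j_{0,1}R|\le1 .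
\]
\end{itemize}
\end{theorem}

Both theorems come from one construction, which is most convenient at the scale where the obstacle is large and the frequency is bounded.

\begin{proposition}\label{prop:main}
For every $N$ there are $C_N,R_N$ such that for every $R\ge R_N$ there is a non-trapping obstacle $\mathcal O\subset B(0,R)$ with at least $N$ resonances satisfying
\[
|\operatorname{Im}\lambda|\le C_NR^{-3},\qquad|\operatorname{Re}\lambda-j_{0,1}|\le C_NR^{-2}.
\]
\end{proposition}

The ball $B(0,R)$ itself has gap $R^{-1}$. We use three facts without proof.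
\begin{itemize}
\item[(F1)] All resonances of an obstacle lie in $\operatorname{Im}\lambda<0$.
\item[(F2)] The resonances of $B(0,1)$ are the zeros of the spherical Hankel functions, and they lie in $\operatorname{Im}\lambda\le-1$.
\item[(F3)] If $\mathcal O$ is non-trapping, then for every $A$ the half-plane $\operatorname{Im}\lambda>-A$ contains only finitely many resonances \cite{MS1,MS2,Mel,Vai}.
\end{itemize}
The hypothesis of (F3) is sometimes stated with a uniform escape time from a ball containing $\mathcal O$; for the obstacles constructed here, Proposition~\ref{prop:nontrap} provides such a time.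

\begin{proof}[Proof of Theorems \ref{thm:disproof} and \ref{thm:strong} from Proposition \ref{prop:main}]
By (F1) and (F3), the gap of a non-trapping obstacle that has a resonance is a minimum over a finite set of positive numbers, so it lies in $(0,\infty)$. Dilations preserve the non-trapping property.

Let $\mathcal O$ be given by Proposition~\ref{prop:main} with $N=1$, and let $g=g(\mathcal O)$, so that $0<g\le C_1R^{-3}$. By \eqref{eq:scaling} the obstacle $g\mathcal O$ has gap $1$, and it lies in $B(0,gR)\subset B(0,C_1R^{-2})$. For $R$ large this proves Theorem~\ref{thm:disproof}.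

For (a), let $s>0$ and take a non-trapping $\mathcal O'\subset B(0,s)$ with $g(\mathcal O')=1$. Then $s^{-1}\mathcal O'\subset B(0,1)$ has gap $s$. For (b), dilate the obstacle of Proposition~\ref{prop:main} by $1/R$. Its resonances are multiplied by $R$, so $N$ of them satisfy $|\operatorname{Im}\lambda|\le C_NR^{-2}$ and $|\operatorname{Re}\lambda-j_{0,1}R|\le C_NR^{-1}\le1$ for $R$ large.
\end{proof}

The non-trapping property enters this deduction only through (F3), which makes the gap positive and so allows us to rescale it to $1$. We do not need to know which resonance realizes the gap.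

\subsection{The example}
Write $x=(x',x_3)$ and $r=|x'|$, and drill a cylindrical well of radius $1$ into a large ball, down to its center:
\begin{equation}\label{eq:O0}
\mathcal O_0=B(0,R)\setminus\{r<1,\ x_3>0\},\qquad d=\sqrt{R^2-1}.
\end{equation}
The wall $r=1$ meets the sphere $|x|=R$ at height $d$, the depth of the well. The well is a waveguide whose lowest cut-off frequency is $j_{0,1}$. Just above cut-off, waves crawl along the well and are almost totally reflected at its mouth, and this produces resonances with imaginary part $O(R^{-3})$.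

The set $\mathcal O_0$ is not smooth, and it traps rays: a horizontal diameter of the well is traversed back and forth forever. Both defects are removed by flaring the well so that its radius grows from $1$ at the bottom to $1+\varepsilon$ at the top (Figure~\ref{fig:well}). Every reflection in the flared well pushes a ray upward, so every ray leaves. A wave of frequency near $j_{0,1}$, on the other hand, has wavelength comparable to the width of the well and hardly notices the flare when $\varepsilon$ is small. There is no conflict with (F3), which concerns high frequencies for one fixed obstacle and is silent about where the finitely many resonances in a strip are. The order of the limits is: first $N$, then $R$ large, then $\varepsilon$ small.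

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\filldraw[fill=gray!25,thick] (1.6,4.737) arc (71.34:-251.34:5) -- (-1.2,4.737)
  .. controls (-1.05,4.737) and (-1.15,0) .. (-1,0) -- (1,0)
  .. controls (1.15,0) and (1.05,4.737) .. (1.2,4.737) -- cycle;
\draw[dashed] (1.6,4.737) arc (71.34:108.66:5);
\draw[dashed] (1,0) -- (1,4.899) (-1,0) -- (-1,4.899);
\draw[very thick] (1,4.899) arc (78.46:101.54:5);
\node[above] at (0,5.05) {$\Sigma$};
\node at (0,2.3) {$W_\varepsilon$};
\node[below] at (0,0) {$x_3=0$};
\node at (0,-2.6) {$\mathcal O_\varepsilon$};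
\end{tikzpicture}
\caption{Section of the non-trapping obstacle $\mathcal O_\varepsilon$ (shaded) by a plane through the $x_3$-axis. It lies in the ball of radius $R$ and has a well $W_\varepsilon$ whose radius grows from $1$ at the bottom to $1+\varepsilon$ at the top; the flare is exaggerated. The dashed vertical lines are the wall of the straight well of $\mathcal O_0$, and $\Sigma$ is the mouth of that well on the sphere $|x|=R$.}
\label{fig:well}
\end{figure}

Section~\ref{sec:model} computes the resonances in a one-dimensional model and isolates what has to be proved in three dimensions. Sections~\ref{sec:hankel} and \ref{sec:ball} reduce the resonance problem to a variational problem in the ball of radius $R$, which makes sense for the rough set $\mathcal O_0$ and is stable under approximation from inside. Section~\ref{sec:well} solves it for $\mathcal O_0$. Section~\ref{sec:rays} constructs the flared obstacles, proves that they are non-trapping, and completes the proof of Proposition~\ref{prop:main}.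

\section{Waves near cut-off: a one-dimensional model}\label{sec:model}

Let $\omega=\{r<1\}\subset\mathbb R^2$. The Dirichlet eigenvalues of $-\Delta$ on $\omega$ are the squares of the positive zeros of the Bessel functions $J_0,J_1,\dots$. The two smallest are $\mu^2<\mu_2^2$, where
\[
\mu=j_{0,1}\approx2.405,\qquad\mu_2=j_{1,1}\approx3.83,
\]
and $\mu^2$ is simple. Let $\varphi_1$ be a real eigenfunction for $\mu^2$ with $\|\varphi_1\|_{L^2(\omega)}=1$.

In the tube $\omega\times(0,d)$ the function $f(x_3)\varphi_1(x')$ solves $(-\Delta-\lambda^2)u=0$ exactly when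
\[
f''+\kappa^2f=0,\qquad\kappa^2=\lambda^2-\mu^2,
\]
and the Dirichlet condition at the bottom gives $f(s)=\alpha\sin\kappa s$. For real $\lambda$ slightly above $\mu$ this is the only mode that oscillates along the tube: for the higher eigenvalues of $\omega$ the number $\kappa^2$ is replaced by a number at most $\lambda^2-\mu_2^2<0$.

As a model, replace the exterior by a half-line on which waves move freely. Call $\lambda$ a resonance of the model if there is a nonzero $C^1$ function $f$ on $[0,\infty)$ with $f(0)=0$, $f''+\kappa^2f=0$ on $(0,d)$, and $f(s)=ce^{i\lambda s}$ for $s>d$. The matching condition is $f'(d)=i\lambda f(d)$, that is,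
\begin{equation}\label{eq:robin}
f(d)+\gamma f'(d)=0
\end{equation}
with $\gamma=i/\lambda$. For $f=\sin\kappa s$, $\kappa\ne0$, this reads $\sin\kappa d+\kappa\gamma\cos\kappa d=0$, or, in terms of exponentials,
\[
e^{2i\kappa d}=\frac{\lambda+\kappa}{\lambda-\kappa},\qquad\text{so that}\qquad-\operatorname{Im}\kappa=\frac1{2d}\log\Big|\frac{\lambda+\kappa}{\lambda-\kappa}\Big| .
\]
When $\kappa$ is of order $1$ the logarithm is of order $1$ and $\operatorname{Im}\kappa$ is of order $1/d$, which is the order of the gap of a ball of radius $d$: nothing is gained. The gain occurs for $\kappa$ of order $1/d$, and it is twofold. The logarithm is then of order $1/d$, which gives $\operatorname{Im}\kappa=O(d^{-2})$; and $\lambda\,d\lambda=\kappa\,d\kappa$, so passing from $\kappa$ to $\lambda$ gains another factor $1/d$.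

In this regime only the boundedness of $\gamma$ matters: $f'(d)$ carries the small factor $\kappa$, so \eqref{eq:robin} is a small perturbation of the Dirichlet condition $f(d)=0$, whose solutions are $\kappa d=k\pi$. The next lemma makes this precise in the form in which it will be used for the obstacle. For $k=1,\dots,N$ let
\[
\Delta_k=\{\kappa\in\mathbb C:|\kappa d-k\pi|\le1\},\qquad\lambda(\kappa)=\sqrt{\mu^2+\kappa^2}\quad\text{(principal branch)}.
\]
The discs $\Delta_k$ are pairwise disjoint and lie in $\operatorname{Re}\kappa>0$. On their union $|\kappa|\le(N\pi+1)/d$, so for $d$ large $\lambda(\kappa)$ is analytic near the union, and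
\begin{equation}\label{eq:lam-mu}
|\lambda(\kappa)-\mu|=\frac{|\kappa|^2}{|\lambda(\kappa)+\mu|}\le\frac{(N\pi+1)^2}{\mu d^2}.
\end{equation}
The map $\kappa\mapsto\lambda(\kappa)$ is injective on the union, because $\kappa^2=\tilde\kappa^2$ forces $\kappa=\tilde\kappa$ in the right half-plane.

\begin{lemma}\label{lem:rouche}
Let $N\in\mathbb N$ and $\gamma_0>0$. There are $C,d_0$ such that the following holds for $d\ge d_0$ and $k\le N$. If $\gamma$ is analytic in the interior of $\Delta_k$ and $|\gamma|\le\gamma_0$, then
\[
\Phi(\kappa)=\sin\kappa d+\kappa\,\gamma(\kappa)\cos\kappa d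
\]
has an isolated zero $\kappa_k$ in the interior of $\Delta_k$ with $|\kappa_kd-k\pi|\le C/d$, and $\lambda_k=\lambda(\kappa_k)$ satisfies $|\operatorname{Im}\lambda_k|\le Cd^{-3}$ and $|\operatorname{Re}\lambda_k-\mu|\le Cd^{-2}$.
\end{lemma}

\begin{proof}
Put $\zeta=\kappa d-k\pi$. For $|\zeta|\le1$ the power series give $|\cos\zeta|\le\cosh1<2$ and
\[
|\sin\zeta|\ge|\zeta|-(\sinh|\zeta|-|\zeta|)\ge|\zeta|\,(2-\sinh1)\ge\tfrac12|\zeta| .
\]
Hence $|\kappa\gamma\cos\kappa d|\le C'/d$ with $C'=2(N\pi+1)\gamma_0$, while $|\sin\kappa d|\ge\frac32C'/d$ on the circle $|\zeta|=3C'/d$, which lies in $|\zeta|<1$ for $d$ large. By Rouch\'e's theorem $\Phi$ has exactly one zero $\kappa_k$ inside the circle, as $\sin\zeta$ does. Then $\operatorname{Re}\kappa_k=O(d^{-1})$ and $\operatorname{Im}\kappa_k=O(d^{-2})$. The bound on $\operatorname{Re}\lambda_k-\mu$ is \eqref{eq:lam-mu}, and taking imaginary parts in $\lambda_k^2=\mu^2+\kappa_k^2$ gives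
\[
\operatorname{Im}\lambda_k=\frac{\operatorname{Re}\kappa_k\,\operatorname{Im}\kappa_k}{\operatorname{Re}\lambda_k}=O(d^{-3}).\qedhere
\]
\end{proof}

In the model $\gamma=i/\lambda$ is explicit and one can go one step further. The equation is $\tan\zeta=-i\kappa/\lambda$. With $\zeta=O(d^{-1})$, $\kappa=k\pi/d+O(d^{-2})$ and $\lambda=\mu+O(d^{-2})$ it gives $\zeta=-ik\pi/(\mu d)+O(d^{-2})$, hence $\kappa_k^2=k^2\pi^2d^{-2}-2ik^2\pi^2\mu^{-1}d^{-3}+O(d^{-4})$ and
\[
\lambda_k=\mu+\frac{\kappa_k^2}{2\mu}+O(d^{-4})=\mu+\frac{k^2\pi^2}{2\mu d^2}-i\,\frac{k^2\pi^2}{\mu^2d^3}+O(d^{-4}).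
\]
So in the model the order $d^{-3}$ is exact.

For the obstacle $\mathcal O_0$ we shall show that the higher modes in the tube and the whole exterior can be eliminated, and that what remains is again the condition \eqref{eq:robin} on the coefficient of $\varphi_1$. The function $\gamma$ is no longer explicit, and the difficulty is to bound it uniformly in $R$, although the exterior domain changes with $R$. This bound is where the analysis of the next three sections is spent.

\section{The exterior of a large sphere}\label{sec:hankel}

Outside $B(0,R)$ the problem separates in spherical coordinates. Let $Y_{lm}$, $l\ge0$, $|m|\le l$, be an orthonormal basis of spherical harmonics of $L^2(\mathbb S^2)$. A function $h(\lambda|x|)Y_{lm}(x/|x|)$ solves $(-\Delta-\lambda^2)u=0$ exactly when $\xi(z)=zh(z)$ solves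
\begin{equation}\label{eq:ode}
\xi''=V\xi,\qquad V(z)=\frac{l(l+1)}{z^2}-1 .
\end{equation}
The spherical Hankel function $h_l=h_l^{(1)}$ is the solution given by
\[
\xi_l(z)=zh_l(z)=(-i)^{l+1}e^{iz}p_l(i/z),\qquad p_l(s)=\sum_{k=0}^l\frac{(l+k)!}{k!\,(l-k)!}\Big(\frac s2\Big)^k ;
\]
we use only that $p_l$ is a real polynomial of degree $l$ with $p_l(0)=1$. A second solution of \eqref{eq:ode} is $\xi_l(-z)$, which grows exponentially along rays in $\operatorname{Im}z>0$, where $\xi_l(z)$ decays.

The ratio of the normal derivative of $h_l(\lambda|x|)Y_{lm}$ to its value on $|x|=R$ is $\lambda w_l(\lambda R)$, where $w_l=h_l'/h_l$. These numbers play the part of $i\lambda$ in the model. Since $z^lp_l(i/z)$ is a monic polynomial of degree $l$, we have $h_l(z)=\mathrm{const}\cdot e^{iz}z^{-l-1}\prod_{j=1}^l(z-z_j)$, and by (F2)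
\begin{equation}\label{eq:w}
w_l(z)=i-\frac{l+1}z+\sum_{j=1}^l\frac1{z-z_j},\qquad\operatorname{Im}z_j\le-1 .
\end{equation}
For $x>0$ write
\[
w_l(x)=-P_l(x)+iq_l(x),\qquad M_l(x)=|\xi_l(x)|^2 .
\]
For example, $w_0=i-1/z$ gives $P_0=1/x$, $q_0=M_0=1$; and $p_1(s)=1+s$ gives $z_1=-i$ and $M_1=1+x^{-2}$. We need signs, upper bounds, continuity off the real axis, and one lower bound, all uniform in $l$.

\begin{lemma}\label{lem:signs}
For $l\ge0$ and $x>0$ we have $M_l(x)=\sum_{k=0}^lc_kx^{-2k}$ with $c_0=1$, $c_1=\frac12l(l+1)$ and all $c_k\ge0$. Moreover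
\[
q_l=\frac1{M_l}\in(0,1],\qquad P_l=\frac1x-\frac{M_l'}{2M_l}\in\Big[\frac1x,\frac{l+1}x\Big].
\]
\end{lemma}

\begin{proof}
Drop the index $l$. Since $V$ is real on the positive axis, $\operatorname{Im}(\xi'\bar\xi)$ has derivative $\operatorname{Im}(V|\xi|^2)=0$, and it tends to $1$ as $x\to\infty$; so it equals $1$. From $w=\xi'/\xi-1/x=\xi'\bar\xi/M-1/x$ and $M'=2\operatorname{Re}(\xi'\bar\xi)$ we get $q=1/M$ and $P=1/x-M'/(2M)$.

Differentiating $M'$ and using $(|\xi'|^2)'=2V\operatorname{Re}(\xi\bar\xi')=VM'$,
\begin{equation}\label{eq:M}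
M''=2|\xi'|^2+2VM,\qquad M'''=4VM'+2V'M .
\end{equation}
As $p_l$ is real, $M=p_l(i/x)p_l(-i/x)$ is an even polynomial in $1/x$ of degree $2l$ with constant term $1$. Insert $M=\sum c_kx^{-2k}$ and $V'=-2l(l+1)x^{-3}$ in the second identity of \eqref{eq:M}. The coefficient of $x^{-2k-3}$ is $-2k(2k+1)(2k+2)c_k$ on the left and $-4l(l+1)(2k+1)c_k+8(k+1)c_{k+1}$ on the right, so
\[
2(k+1)\,c_{k+1}=(2k+1)\big[l(l+1)-k(k+1)\big]c_k .
\]
Hence $c_1=\frac12l(l+1)$ and $c_k\ge0$ for $k\le l$. It follows that $M\ge1$ and that
\[
0\le-\frac{M'}{2M}=\frac{\sum kc_kx^{-2k-1}}{\sum c_kx^{-2k}}\le\frac lx .\qedhere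
\]
\end{proof}

\begin{lemma}\label{lem:offaxis}
For $l\ge0$, $x>0$ and $|y|\le\frac12$: $\ |w_l(x+iy)-w_l(x)|\le|y|\big(4+(l+1)x^{-2}\big)$.
\end{lemma}

\begin{proof}
The sum in \eqref{eq:w} has $l$ terms, and the point is to bound its derivative independently of $l$. Taking imaginary parts in \eqref{eq:w},
\[
0<q_l(x)=1-\sum_j\frac{|\operatorname{Im}z_j|}{|x-z_j|^2},
\]
and $|\operatorname{Im}z_j|\ge1$ gives $\sum_j|x-z_j|^{-2}<1$. Since $|x-z_j|\ge1$, we have $|x+iy'-z_j|\ge\frac12|x-z_j|$ for $|y'|\le\frac12$. Therefore $w_l'(z)=(l+1)z^{-2}-\sum_j(z-z_j)^{-2}$ is bounded by $(l+1)x^{-2}+4$ on the segment from $x$ to $x+iy$.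
\end{proof}

Neither $P_l$ nor $q_l$ is bounded below on its own. By Lemma~\ref{lem:signs}, $P_l(x)\le(l+1)/x$ is small for $l\ll x$, where the mode radiates, and $q_l(x)\le2x^2/(l(l+1))$ is small for $l\gg x$, where it does not. Their sum is bounded below away from the turning point $V=0$.

\begin{lemma}\label{lem:lower}
Let $0<\theta<\frac12$, $l\ge0$ and $x_0\ge6/\theta$. If $|l(l+1)x_0^{-2}-1|\ge\theta$, then $P_l(x_0)+q_l(x_0)\ge\theta/4$.
\end{lemma}

\begin{proof}
Let $\widetilde P=-M'/(2M)$, so that $0\le\widetilde P\le P$ and $\xi'/\xi=-\widetilde P+iq$.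

\emph{Case $V(x_0)\le-\theta$.} Since $c_k\ge0$ we have $M''\ge0$, and the first identity of \eqref{eq:M} gives $|\xi'/\xi|^2=M''/(2M)-V\ge\theta$ at $x_0$. Hence $P+q\ge\widetilde P+q\ge|\xi'/\xi|\ge\sqrt\theta$.

\emph{Case $V(x_0)\ge\theta$.} We show $\widetilde P(x_0)\ge\theta/4$. The real part of the Riccati equation $(\xi'/\xi)'=V-(\xi'/\xi)^2$ is
\[
\widetilde P'=\widetilde P^2-q^2-V\le\widetilde P^2-V .
\]
On $[x_0,x_0+1]$ we have $V+1=(V(x_0)+1)(x_0/x)^2\ge(1+\theta)(1-2/x_0)\ge1+\theta/2$, because $2(1+\theta)/x_0\le3/x_0\le\theta/2$. Suppose $\widetilde P(x_0)<\theta/4$. As long as $\widetilde P\le\theta/4$ we have $\widetilde P'\le\theta^2/16-\theta/2\le-\theta/4$, so $\widetilde P$ decreases and the condition persists on all of $[x_0,x_0+1]$. Then $\widetilde P(x_0+1)\le\widetilde P(x_0)-\theta/4<0$, which contradicts $\widetilde P\ge0$.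
\end{proof}

\section{A variational problem in the ball}\label{sec:ball}

Let $R\ge1$, let $B$ be the open ball of radius $R$ and $S=\partial B$. We replace the exterior of $B$ by a boundary term on $S$. The gain is that $\lambda$ crosses the real axis inside a fixed Hilbert space, and that the obstacle enters only through a closed subspace of $H^1(B)$, with no regularity required.

\subsection{The form}
The functions $R^{-1}Y_{lm}(x/R)$ are an orthonormal basis of $L^2(S)$. For $u\in H^1(B)$ let $\hat u_{lm}$ be the coefficients of $u|_S$ in this basis, so $\sum|\hat u_{lm}|^2=\|u\|^2_{L^2(S)}$. Then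
\begin{equation}\label{eq:trace}
\sum\frac lR|\hat u_{lm}|^2\le\|\nabla u\|^2_{L^2(B)},\qquad\|u\|^2_{L^2(S)}\le4\|u\|^2_{H^1(B)} .
\end{equation}
Indeed, the left side of the first inequality is the Dirichlet energy of the harmonic function $\sum\hat u_{lm}(|x|/R)^lR^{-1}Y_{lm}$, which minimizes the energy among functions with the same trace. For the second, integrate $R^{-1}\operatorname{div}(x|u|^2)$ over $B$: this gives $\|u\|^2_{L^2(S)}\le3R^{-1}\|u\|_{L^2}^2+2\|u\|_{L^2}\|\nabla u\|_{L^2}\le4\|u\|_{L^2}^2+\|\nabla u\|_{L^2}^2$. In particular $\sum(1+\frac lR)|\hat u_{lm}|^2\le5\|u\|^2_{H^1(B)}$; since the weights tend to infinity, the trace map $H^1(B)\to L^2(S)$ is compact.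

We work in the open rectangle
\[
\mathcal D=\Big\{\lambda=\sigma+i\tau:\ |\sigma-\mu|<\frac12,\ |\tau|<\frac1{40R}\Big\},
\]
where $1<\sigma<3$ and $|\lambda|^2\le10$. By \eqref{eq:w} each $w_l(\lambda R)$ is analytic in $\mathcal D$, and for $\lambda\in\mathcal D$, $l\ge0$,
\begin{equation}\label{eq:dtn}
|\lambda w_l(\lambda R)|\le20\Big(1+\frac lR\Big),\qquad|\lambda w_l(\lambda R)-\sigma w_l(\sigma R)|\le20R|\tau|\Big(1+\frac lR\Big).
\end{equation}
To see this, put $\langle l\rangle=1+l/R$. Lemma~\ref{lem:signs} gives $|w_l(\sigma R)|\le1+(l+1)/R\le2\langle l\rangle$, and Lemma~\ref{lem:offaxis} gives $|w_l(\lambda R)-w_l(\sigma R)|\le R|\tau|(4+(l+1)R^{-2})\le5R|\tau|\langle l\rangle$. So $|w_l(\lambda R)|\le5\langle l\rangle$, which with $|\lambda|\le4$ is the first bound; the second follows from $\lambda w_l(\lambda R)-\sigma w_l(\sigma R)=i\tau w_l(\lambda R)+\sigma(w_l(\lambda R)-w_l(\sigma R))$.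

For $u,v\in H^1(B)$ and $\lambda\in\mathcal D$ define
\[
\Lambda_\lambda(u,v)=\sum_{l,m}\lambda w_l(\lambda R)\,\hat u_{lm}\overline{\hat v_{lm}},\qquad
a_\lambda(u,v)=\int_B(\nabla u\cdot\nabla\bar v-\lambda^2u\bar v)\,dx-\Lambda_\lambda(u,v).
\]
By \eqref{eq:trace} and \eqref{eq:dtn} the series converges uniformly in $\lambda\in\mathcal D$ and $|\Lambda_\lambda(u,v)|\le100\|u\|_{H^1}\|v\|_{H^1}$. So $a_\lambda$ is a bounded sesquilinear form on $H^1(B)$ that depends analytically on $\lambda$, and hence continuously in norm. On the real axis $-\operatorname{Re}(\sigma w_l(\sigma R))=\sigma P_l(\sigma R)\ge0$, and $20R|\tau|<\frac12$ in $\mathcal D$. Therefore $-\operatorname{Re}\Lambda_\lambda(u,u)\ge-\frac12\|u\|^2_{L^2(S)}-\frac12\|\nabla u\|^2_{L^2(B)}$ and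
\begin{equation}\label{eq:garding}
\operatorname{Re}a_\lambda(u,u)\ge\tfrac12\|u\|^2_{H^1(B)}-11\|u\|^2_{L^2(B)}-\tfrac12\|u\|^2_{L^2(S)},\qquad\lambda\in\mathcal D .
\end{equation}

For any compact set $\mathcal O\subset\bar B$ let
\[
H_{\mathcal O}=\{u\in H^1(B):u=0\text{ a.e.\ on }\mathcal O\},
\]
a closed subspace of $H^1(B)$, let $H_{\mathcal O}^*$ be its space of bounded antilinear functionals, and let $A_{\mathcal O}(\lambda):H_{\mathcal O}\to H_{\mathcal O}^*$ be given by $A_{\mathcal O}(\lambda)u=a_\lambda(u,\cdot)$. Recall the Lax--Milgram lemma: a bounded form $b$ on a Hilbert space with $|b(u,u)|\ge c\|u\|^2$ defines an invertible operator, with inverse of norm at most $1/c$. By \eqref{eq:garding} it applies to $a_\lambda(u,v)+11(u,v)_{L^2(B)}+\frac12(u,v)_{L^2(S)}$, and the added terms define a compact operator, because $H^1(B)\to L^2(B)\oplus L^2(S)$ is compact. Hence $A_{\mathcal O}(\lambda)$ is an analytic family of Fredholm operators of index $0$ on $\mathcal D$: the range is closed, and injectivity, surjectivity and invertibility are equivalent. We call $\lambda\in\mathcal D$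 a \emph{characteristic value} of $\mathcal O$ if $\ker A_{\mathcal O}(\lambda)\ne0$.

\subsection{Characteristic values are resonances}

\begin{lemma}\label{lem:charres}
Let $\mathcal O\subset\bar B$ be an obstacle. Every characteristic value of $\mathcal O$ is a resonance of $\mathcal O$.
\end{lemma}

\begin{proof}
\emph{Step 1: in the upper half-plane $A_{\mathcal O}^{-1}$ is the resolvent.} Let $\lambda\in\mathcal D$ with $\operatorname{Im}\lambda>0$, let $F\in L^2(B\setminus\mathcal O)$, extended by zero, and let $U=(-\Delta-\lambda^2)^{-1}F\in H^1_0(\Omega)$, extended by zero to $\mathcal O$, so that $U|_B\in H_{\mathcal O}$. Any $v\in H_{\mathcal O}$ extends to a compactly supported $\tilde v\in H^1(\mathbb R^3)$, which vanishes a.e.\ on $\mathcal O$. Since $\partial\mathcal O$ is smooth, the trace of $\tilde v$ on $\partial\mathcal O$ is zero and $\tilde v\in H^1_0(\Omega)$; this is the only use of smoothness. Thus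
\begin{equation}\label{eq:weak}
\int_{\mathbb R^3}(\nabla U\cdot\nabla\bar{\tilde v}-\lambda^2U\bar{\tilde v})\,dx=\int_BF\bar v\,dx .
\end{equation}
In $|x|>R$ the function $U$ is a square integrable solution of $(-\Delta-\lambda^2)U=0$, so its expansion contains only the decaying solutions: $U=\sum c_{lm}h_l(\lambda|x|)Y_{lm}(x/|x|)$. The partial sum $U_L$ over $l\le L$ is smooth up to $S$, and by rotation invariance it is the image of $U$ under an orthogonal projection of $H^1(\{|x|>R\})$; these projections increase to the identity, so $U_L\to U$ in $H^1(\{|x|>R\})$. For $l\le L$ the trace of $U_L$ on $S$ has the coefficients $\hat U_{lm}$ of $U|_S$. Green's formula gives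
\[
\int_{|x|>R}(\nabla U_L\cdot\nabla\bar{\tilde v}-\lambda^2U_L\bar{\tilde v})\,dx=-\int_S\partial_{|x|}U_L\,\bar v\,dS=-\sum_{l\le L}\lambda w_l(\lambda R)\hat U_{lm}\overline{\hat v_{lm}} .
\]
As $L\to\infty$, the part of the left side of \eqref{eq:weak} over $|x|>R$ is seen to be $-\Lambda_\lambda(U,v)$. So \eqref{eq:weak} says $A_{\mathcal O}(\lambda)(U|_B)=F$, where $F$ acts by $v\mapsto\int F\bar v$.

The space $L^2(B\setminus\mathcal O)$ is dense in $H_{\mathcal O}^*$, since a $v\in H_{\mathcal O}$ annihilated by it vanishes on $B\setminus\mathcal O$ and on $\mathcal O$. The range of $A_{\mathcal O}(\lambda)$ is closed and contains this space, so $A_{\mathcal O}(\lambda)$ is invertible and $A_{\mathcal O}(\lambda)^{-1}F=U|_B$.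

\emph{Step 2: continuation.} The analytic Fredholm theorem states that an analytic family of Fredholm operators on a connected open set, invertible at one point, has a meromorphic inverse. So $A_{\mathcal O}^{-1}$ is meromorphic on $\mathcal D$, and by the identity theorem $A_{\mathcal O}(\lambda)^{-1}F$ agrees, as a meromorphic function with values in $L^2(B)$, with the restriction to $B$ of the continued resolvent applied to $F$. Let $\lambda_0\in\mathcal D$ not be a resonance. Then the Laurent coefficients of negative order of $A_{\mathcal O}^{-1}$ at $\lambda_0$ vanish on $L^2(B\setminus\mathcal O)$, hence on $H_{\mathcal O}^*$ by density. So $A_{\mathcal O}^{-1}$ extends analytically to $\lambda_0$, the identity $A_{\mathcal O}^{-1}A_{\mathcal O}=I$ holds at $\lambda_0$ by continuity, and $\ker A_{\mathcal O}(\lambda_0)=0$.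
\end{proof}

\subsection{Stability under approximation from inside}

\begin{lemma}\label{lem:stable}
Let $\mathcal O_n\subset\mathcal O_0\subset\bar B$ be compact sets. Assume that $\mathcal O_0\setminus\operatorname{int}\mathcal O_0$ has measure zero and that every compact subset of $\operatorname{int}\mathcal O_0$ lies in $\mathcal O_n$ for $n$ large. Let $\bar U\subset\mathcal D$ be a closed disc whose center $\lambda_0$ is a characteristic value of $\mathcal O_0$ and whose boundary contains none. Then for $n$ large the open disc $U$ contains a characteristic value of $\mathcal O_n$.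
\end{lemma}

\begin{proof}
Write $H_n,A_n$ for $H_{\mathcal O_n},A_{\mathcal O_n}$. The hypotheses are used in two ways. First, $\mathcal O_n\subset\mathcal O_0$ gives $H_0\subset H_n$, so elements of $H_0$ are test functions for every $n$. Second, if $u_n\in H_n$ converge weakly in $H^1(B)$ to $u$ along a subsequence, then $u\in H_0$: the convergence is strong in $L^2(B)$, so $u=0$ a.e.\ on each compact subset of $\operatorname{int}\mathcal O_0$, hence a.e.\ on $\operatorname{int}\mathcal O_0$, hence a.e.\ on $\mathcal O_0$.

\emph{Uniform invertibility on $\partial U$.} We claim that there are $c>0$ and $n_0$ with $\|A_n(\lambda)u\|_{H_n^*}\ge c\|u\|_{H^1}$ for $n\ge n_0$, $\lambda\in\partial U$, $u\in H_n$. Otherwise, along a subsequence, there are $\lambda_n\to\lambda_*\in\partial U$ and $u_n\in H_n$ with $\|u_n\|_{H^1}=1$, $\|A_n(\lambda_n)u_n\|_{H_n^*}\to0$ and $u_n\rightharpoonup u\in H_0$. For $v\in H_0$ we get $a_{\lambda_*}(u,v)=\lim a_{\lambda_n}(u_n,v)=0$, so $u\in\ker A_0(\lambda_*)=0$. Then $u_n\to0$ in $L^2(B)$ and in $L^2(S)$, and $a_{\lambda_n}(u_n,u_n)\to0$, so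 \eqref{eq:garding} gives $\|u_n\|_{H^1}\to0$, a contradiction. Thus $A_n(\lambda)$ is invertible with $\|A_n(\lambda)^{-1}\|\le1/c$ on $\partial U$.

\emph{Conclusion.} Suppose that, along a subsequence, $\mathcal O_n$ has no characteristic value in $U$. Then $A_n^{-1}$ is analytic near $\bar U$, and the maximum principle gives $\|A_n(\lambda_0)^{-1}\|\le1/c$. Let $F\in H_0^*$ and extend it to a bounded functional on $H^1(B)$ by composing with the orthogonal projection onto $H_0$. The sequence $u_n=A_n(\lambda_0)^{-1}(F|_{H_n})$ is bounded, and a weak limit $u\in H_0$ of a subsequence satisfies $a_{\lambda_0}(u,v)=\lim a_{\lambda_0}(u_n,v)=F(v)$ for $v\in H_0$. So $A_0(\lambda_0)$ is surjective, hence injective, contrary to the choice of $\lambda_0$.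
\end{proof}

\section{Characteristic values of the straight well}\label{sec:well}

Fix $N$. In this section $\mathcal O_0$ and $d$ are as in \eqref{eq:O0}, $H=H_{\mathcal O_0}$, and $\|\cdot\|$ is the norm of $H^1(B)$. The letters $C,c,c_1,\dots$ denote positive constants independent of $R$, which may depend on $N$, and $R$ is large depending on $N$; in particular $R/2\le d\le R$. We take $\kappa\in\Delta_k$, $k\le N$, and $\lambda=\lambda(\kappa)=\sigma+i\tau$ as in Section~\ref{sec:model}. By \eqref{eq:lam-mu},
\begin{equation}\label{eq:small}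
|\kappa|\le C/R,\qquad R|\tau|\le C/R,\qquad\lambda\in\mathcal D .
\end{equation}

Elements of $H$ vanish outside the well $\{r<1,\ x_3>0,\ |x|<R\}$. Up to a null set, the well is the union of the \emph{tube} and the \emph{cap},
\[
W_0=\omega\times(0,d),\qquad\mathcal C=\{|x|<R,\ x_3>d\}.
\]
The cap has height $R-d=1/(R+d)\le1/R$. Traces on $S$ of elements of $H$ vanish outside the \emph{mouth} $\Sigma=\{|x|=R,\ r\le1,\ x_3>0\}$, a spherical cap of area $|\Sigma|=2\pi R(R-d)\le2\pi$.

\subsection{Splitting off the slow mode}
For $u\in H$ let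
\[
f_u(s)=\int_\omega u(x',s)\,\varphi_1(x')\,dx',\qquad\beta_u=f_u(d),\qquad u_\perp=u-f_u(x_3)\varphi_1(x')\ \text{ on }W_0 .
\]
Since $\omega\times(-1,d)\subset B$, the function $f_u$ lies in $H^1(-1,d)$ with $f_u'=\int_\omega\partial_3u\,\varphi_1\,dx'$; it vanishes for $s<0$, so $f_u(0)=0$. For a.e.\ $s\in(0,d)$, the slice $u(\cdot,s)$ is in $H^1$ of a disc of radius $\sqrt{R^2-s^2}>1$ and vanishes outside $\omega$, so $u(\cdot,s)$ and $u_\perp(\cdot,s)$ lie in $H^1_0(\omega)$. On such slices
\begin{equation}\label{eq:orth}
\int_\omega u_\perp\varphi_1\,dx'=0,\qquad\int_\omega\partial_3u_\perp\,\varphi_1\,dx'=0,\qquad\int_\omega\nabla'u_\perp\cdot\nabla'\varphi_1\,dx'=\mu^2\int_\omega u_\perp\varphi_1\,dx'=0,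
\end{equation}
where $\nabla'$ is the gradient in $x'$. So all cross terms between $f\varphi_1$ and the $\perp$-parts vanish, and since $\mu^2-\lambda^2=-\kappa^2$,
\begin{equation}\label{eq:split}
a_\lambda(u,v)=\int_0^d(f_u'\bar f_v'-\kappa^2f_u\bar f_v)\,ds+b_\lambda(u,v),\qquad u,v\in H,
\end{equation}
\[
b_\lambda(u,v)=\int_{W_0}(\nabla u_\perp\cdot\nabla\bar v_\perp-\lambda^2u_\perp\bar v_\perp)\,dx+\int_{\mathcal C}(\nabla u\cdot\nabla\bar v-\lambda^2u\bar v)\,dx-\Lambda_\lambda(u,v).
\]
The first term of \eqref{eq:split} is the one-dimensional problem of the model. The form $b_\lambda$ collects everything else, and it does not see the profile of $f_u$ inside the tube: it vanishes whenever one of its arguments lies in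
\[
H^\circ=\{f(x_3)\varphi_1(x')\mathbf 1_{W_0}:\ f\in H^1_0(0,d)\}\subset H,
\]
because such functions have zero $\perp$-part, vanish on $\mathcal C$, and have zero trace on $S$. To invert $b_\lambda$ we need a complement of $H^\circ$ on which the norm of $f_u\varphi_1$ is controlled by the single number $\beta_u$, with a constant independent of the depth. So we fix a profile that lives in the top unit of the tube:
\[
\chi(s)=(1-d+s)_+,\qquad H^\sharp=\{u\in H:\ f_u=\beta_u\chi\}.
\]
Here $\chi(0)=0$ and $\chi(d)=1$. The subspace $H^\sharp$ is closed. For $u\in H$ we have $f_u-\beta_u\chi\in H^1_0(0,d)$, and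
\[
u=u^\sharp+(f_u-\beta_u\chi)\varphi_1\mathbf 1_{W_0},\qquad u^\sharp\in H^\sharp,\quad\beta_{u^\sharp}=\beta_u .
\]
An element of $H^\sharp\cap H^\circ$ has $\beta_u=0$, hence $f_u=0$, hence is zero. Thus $H=H^\sharp\oplus H^\circ$. By \eqref{eq:orth}, for $u\in H^\sharp$,
\begin{equation}\label{eq:norm}
\|u\|^2=\|u_\perp\|^2_{H^1(W_0)}+\Big(\frac{1+\mu^2}3+1\Big)|\beta_u|^2+\|\nabla u\|^2_{L^2(\mathcal C)}+\|u\|^2_{L^2(\mathcal C)},
\end{equation}
since $\|\chi\varphi_1\|^2_{H^1(W_0)}=(1+\mu^2)\int\chi^2+\int\chi'^2$. In particular $|\beta_u|\le\|u\|$ on $H^\sharp$.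

\subsection{Uniform coercivity}
Each term of \eqref{eq:norm} has to be bounded by $b_\lambda(u,u)$. The first and the third are controlled by the real part of the volume integrals, and the last is small because the cap is thin. The term $|\beta_u|^2$ can only come from the exterior form $-\Lambda_\lambda$, whose symbol on the real axis is $\sigma(P_l-iq_l)$. Its real part is small on the radiating modes and its imaginary part is small on the others. Rotating by $e^{i\pi/4}$ adds the two and keeps the sign of the gradient terms. Lemma~\ref{lem:lower} then covers all modes except those with $l$ close to $\sigma R$, and these are too few to carry a function supported in a set of area $2\pi$.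

\begin{proposition}\label{prop:coercive}
There are $c>0$ and $R_N$ such that for $R\ge R_N$, $\kappa\in\Delta_k$, $k\le N$, and $u\in H^\sharp$,
\[
\operatorname{Re}\big(e^{i\pi/4}b_\lambda(u,u)\big)\ge c\|u\|^2 .
\]
\end{proposition}

\begin{proof}
\emph{Tube.} For a.e.\ $s$ the slice $u_\perp(\cdot,s)\in H^1_0(\omega)$ is orthogonal to $\varphi_1$, and $\mu^2$ is simple, so $\|\nabla u_\perp\|^2_{L^2(W_0)}\ge\mu_2^2\|u_\perp\|^2_{L^2(W_0)}$. Also $\operatorname{Re}(e^{i\pi/4}\lambda^2)\le\frac1{\sqrt2}(\mu^2+2|\kappa|^2)\le\frac1{\sqrt2}\cdot\frac12\mu_2^2$ once $2|\kappa|^2\le1$, because $\mu^2+1<7<\frac12\mu_2^2$. So the integral over $W_0$ contributes at least $\frac1{2\sqrt2}\|\nabla u_\perp\|^2_{L^2(W_0)}\ge\frac1{4\sqrt2}\|u_\perp\|^2_{H^1(W_0)}$.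

\emph{Cap.} The integral over $\mathcal C$ contributes at least $\frac1{\sqrt2}\|\nabla u\|^2_{L^2(\mathcal C)}-10\|u\|^2_{L^2(\mathcal C)}$. We claim
\begin{equation}\label{eq:cap}
\|u\|^2_{L^2(\mathcal C)}\le\frac4R\|u\|^2 .
\end{equation}
By density it suffices to prove this for $u\in C^1(\bar B)$. For $(x',s)\in\mathcal C$ and $s'\in(d-1,d)$ we have $|s-s'|\le2$, so $|u(x',s)|^2\le2|u(x',s')|^2+4\int|\partial_3u(x',\cdot)|^2dx_3$, the integral being over the vertical chord of $B$ through $x'$. Average over $s'$, then integrate over $s$, which ranges in an interval of length at most $1/R$, and over $x'\in\omega$.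

\emph{Exterior.} Put $X=\sigma R$. Since $\operatorname{Re}(e^{i\pi/4}(P_l-iq_l))=\frac1{\sqrt2}(P_l+q_l)$, the bounds \eqref{eq:dtn}, \eqref{eq:trace} and \eqref{eq:small} give
\begin{equation}\label{eq:ext}
\operatorname{Re}\big(-e^{i\pi/4}\Lambda_\lambda(u,u)\big)\ge\frac\sigma{\sqrt2}\sum_{l,m}(P_l+q_l)(X)\,|\hat u_{lm}|^2-\frac CR\|u\|^2 .
\end{equation}
Let $\theta=\frac1{36}$ and $\mathcal L=\{l\ge0:|l(l+1)X^{-2}-1|<\theta\}$. If $\mathcal L$ is not empty, it consists of consecutive integers $l_1,\dots,l_2$ with $l_2\le\sqrt{1+\theta}\,X\le2X$, and since $2l+1=(l+1)^2-l^2$,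
\[
\sum_{l\in\mathcal L}(2l+1)=(l_2+1)^2-l_1^2=l_2(l_2+1)-l_1(l_1+1)+l_1+l_2+1\le2\theta X^2+4X+1 .
\]
As $u|_S$ vanishes outside $\Sigma$, the Cauchy--Schwarz inequality gives $|\hat u_{lm}|^2\le\|u\|^2_{L^2(\Sigma)}R^{-2}\int_\Sigma|Y_{lm}(x/R)|^2dS$. With the addition theorem $\sum_m|Y_{lm}|^2=\frac{2l+1}{4\pi}$ and $|\Sigma|\le2\pi$,
\[
\sum_{l\in\mathcal L,\,m}|\hat u_{lm}|^2\le\|u\|^2_{L^2(\Sigma)}\frac{|\Sigma|}{4\pi R^2}\sum_{l\in\mathcal L}(2l+1)\le\Big(\theta\sigma^2+\frac{2\sigma}R+\frac1{2R^2}\Big)\|u\|^2_{L^2(\Sigma)}\le\frac12\|u\|^2_{L^2(\Sigma)}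
\]
for $R\ge25$, because $\sigma<3$ gives $\theta\sigma^2<\frac14$. So the modes with $l\notin\mathcal L$ carry at least half of $\|u\|^2_{L^2(\Sigma)}$. On them $P_l+q_l\ge\theta/4$ by Lemma~\ref{lem:lower} once $R\ge6/\theta$, and on $\mathcal L$ we use $P_l+q_l\ge0$. The right side of \eqref{eq:ext} is therefore at least $c_1\|u\|^2_{L^2(\Sigma)}-\frac CR\|u\|^2$ with $c_1=\theta/(8\sqrt2)$.

\emph{From the mouth to $\beta_u$.} The vertical segment from $(x',d)$, $x'\in\omega$, up to the point $x^+\in\Sigma$ above it lies in $\bar{\mathcal C}$ and has length at most $1/R$, so $|u(x',d)|^2\le2|u(x^+)|^2+\frac2R\int|\partial_3u|^2dx_3$ for $u\in C^1(\bar B)$. Integrating over $\omega$, using $dx'\le dS$ on $\Sigma$, and passing to $H^1(B)$ by density,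
\[
|\beta_u|^2\le\int_\omega|u(x',d)|^2dx'\le2\|u\|^2_{L^2(\Sigma)}+\frac2R\|u\|^2 .
\]

\emph{Sum.} Adding the three contributions and using \eqref{eq:cap} and the last inequality,
\[
\operatorname{Re}\big(e^{i\pi/4}b_\lambda(u,u)\big)\ge c_2\big(\|u_\perp\|^2_{H^1(W_0)}+|\beta_u|^2+\|\nabla u\|^2_{L^2(\mathcal C)}\big)-\frac CR\|u\|^2 .
\]
By \eqref{eq:norm} and \eqref{eq:cap} the bracket is at least $c_3(1-\frac4R)\|u\|^2$. For $R$ large the error terms are absorbed.
\end{proof}

\subsection{The scalar equation}
By Proposition~\ref{prop:coercive} and the Lax--Milgram lemma there is a unique $e_\kappa\in H^\sharp$ with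
\[
b_{\lambda(\kappa)}(e_\kappa,v)=\overline{\beta_v}\quad\text{for all }v\in H^\sharp,
\]
and $\|e_\kappa\|\le1/c$ because $|\beta_v|\le\|v\|$. It is the response of the exterior, the cap and the higher modes to a unit flux of the slow mode through the top of the tube. Put
\[
\gamma(\kappa)=\beta_{e_\kappa},\qquad|\gamma(\kappa)|\le1/c .
\]
The inverse of an analytic family of invertible operators is analytic, so $\gamma$ is analytic in the interior of each $\Delta_k$.

\begin{lemma}\label{lem:scalar}
For $\kappa\in\Delta_k$, $k\le N$, the number $\lambda(\kappa)$ is a characteristic value of $\mathcal O_0$ if and only if $\Phi(\kappa)=\sin\kappa d+\kappa\gamma(\kappa)\cos\kappa d=0$.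
\end{lemma}

\begin{proof}
Since $H=H^\sharp\oplus H^\circ$, a function $u\in H$ is in the kernel if and only if $a_\lambda(u,v)=0$ for $v\in H^\circ$ and for $v\in H^\sharp$. By \eqref{eq:split} the first condition is the weak form of $f_u''+\kappa^2f_u=0$; as $f_u(0)=0$ and $\kappa\ne0$, it means $f_u(s)=\alpha\sin\kappa s$ for some $\alpha\in\mathbb C$. For such $u$, integration by parts with $f_v(0)=0$ and $f_v(d)=\beta_v$, together with $b_\lambda(u,v)=b_\lambda(u^\sharp,v)$, turns the second condition into
\[
\alpha\kappa\cos(\kappa d)\,\overline{\beta_v}+b_\lambda(u^\sharp,v)=0\quad\text{for all }v\in H^\sharp,\qquad\text{that is,}\qquad u^\sharp=-\alpha\kappa\cos(\kappa d)\,e_\kappa .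
\]

Let $u\ne0$ be in the kernel. From $\beta_u=\beta_{u^\sharp}$ we get $\alpha\sin\kappa d=-\alpha\kappa\cos(\kappa d)\gamma(\kappa)$, that is, $\alpha\Phi(\kappa)=0$. If $\alpha=0$, then $u^\sharp=0$ and $f_u=0$, so both components of $u$ vanish. Hence $\alpha\ne0$ and $\Phi(\kappa)=0$.

Conversely, let $\Phi(\kappa)=0$ and put $u_1=-\kappa\cos(\kappa d)e_\kappa\in H^\sharp$. Then $\beta_{u_1}=\sin\kappa d$, so $\sin\kappa s-\beta_{u_1}\chi(s)\in H^1_0(0,d)$, and $u=u_1+(\sin\kappa x_3-\beta_{u_1}\chi)\varphi_1\mathbf 1_{W_0}$ has $u^\sharp=u_1$ and $f_u=\sin\kappa s\not\equiv0$. It satisfies both conditions with $\alpha=1$.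
\end{proof}

This is the condition \eqref{eq:robin} of the model, with a bounded analytic $\gamma$.

\begin{proposition}\label{prop:well}
There are $C_N,R_N$ such that for $R\ge R_N$ there are pairwise disjoint closed discs $\bar U_1,\dots,\bar U_N\subset\mathcal D$, contained in $\{|\operatorname{Im}\lambda|\le C_NR^{-3},\ |\operatorname{Re}\lambda-\mu|\le C_NR^{-2}\}$, such that the center of each $\bar U_k$ is a characteristic value of $\mathcal O_0$ and $\partial U_k$ contains none.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:rouche} with $\gamma_0=1/c$ gives isolated zeros $\kappa_k$ of $\Phi$ in the interior of $\Delta_k$, and $\lambda_k=\lambda(\kappa_k)$ obeys the required bounds since $d\ge R/2$. The map $\kappa\mapsto\lambda(\kappa)$ is analytic and injective on the union of the $\Delta_k$, so it maps their interiors biholomorphically onto disjoint open sets containing the $\lambda_k$. By Lemma~\ref{lem:scalar}, the characteristic values in the $k$th open set are the images of the zeros of $\Phi$, so $\lambda_k$ is an isolated characteristic value. Take for $\bar U_k$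 a disc centered at $\lambda_k$, of radius at most $R^{-3}$, contained in that open set and containing no other characteristic value.
\end{proof}

\section{Flaring the well}\label{sec:rays}

\subsection{The obstacles $\mathcal O_\varepsilon$}
Fix $R\ge3$ and $0<\varepsilon<\frac14$. We build a smooth convex body $K\subset B(0,R)$ with a flat top, and cut the well into the flat part. The flat top serves twice: the wall of the well joins it smoothly, and near it the defining function of $K$ is the height, which links the monotone quantity for rays inside the well with the one for rays outside $K$.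

Let $|s|_\varepsilon$ be the convolution of $|s|$ with a smooth, even, nonnegative kernel of integral $1$ supported in $(-\varepsilon,\varepsilon)$. It is smooth and convex, has derivative in $[-1,1]$, satisfies $|s|\le|s|_\varepsilon\le|s|+\varepsilon$, and equals $|s|$ for $|s|\ge\varepsilon$. Hence
\[
\max\nolimits_\varepsilon(a,b)=\tfrac12(a+b)+\tfrac12|a-b|_\varepsilon
\]
is smooth, convex, nondecreasing in each argument, lies between $\max(a,b)$ and $\max(a,b)+\varepsilon$, and equals $\max(a,b)$ if $|a-b|\ge\varepsilon$. Put
\[
z_\varepsilon=\sqrt{R^2-(1+3\varepsilon)^2},\qquad\phi(x)=\max\nolimits_\varepsilon\big(|x|^2-R^2,\ x_3-z_\varepsilon\big),\qquad K=\{\phi\le0\}.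
\]
From $(1+3\varepsilon)^2<\frac{49}{16}$ and $R\ge3$ we get $z_\varepsilon>2$ and $z_\varepsilon>R/2$. The function $\phi$ is smooth and convex, being a convex nondecreasing function of convex functions, and $\phi(0)\le-2+\varepsilon<0$. At a point with $\phi(x)=0$, convexity gives $\nabla\phi(x)\cdot x\ge-\phi(0)>0$, so $\nabla\phi\ne0$ there. Thus $K$ is a compact convex set with smooth boundary $\{\phi=0\}$ and interior $\{\phi<0\}$, and
\begin{equation}\label{eq:K}
\{\max(|x|^2-R^2,\,x_3-z_\varepsilon)\le-\varepsilon\}\subset K\subset B(0,R)\cap\{x_3\le z_\varepsilon\}.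
\end{equation}
We claim that
\begin{equation}\label{eq:flat}
\phi=x_3-z_\varepsilon\quad\text{on the open cylinder}\quad\mathcal N=\Big\{r<1+2\varepsilon,\ -\frac12<x_3<z_\varepsilon+\frac\varepsilon{2R}\Big\}.
\end{equation}
Write $x_3=z_\varepsilon-t$, $a=|x|^2-R^2$, $b=-t$. Then
\[
a-b=r^2-(1+3\varepsilon)^2+t(t+1-2z_\varepsilon)\le-2\varepsilon+t(t+1-2z_\varepsilon).
\]
For $0\le t<z_\varepsilon+\frac12$ the last term is $\le0$, since $t+1-2z_\varepsilon<\frac32-z_\varepsilon<0$. For $-\frac\varepsilon{2R}<t<0$ it equals $|t|(2z_\varepsilon-1+|t|)\le2R|t|\le\varepsilon$. In both cases $a-b\le-\varepsilon$, which proves \eqref{eq:flat}.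

Let $\psi\in C^\infty(\mathbb R)$ be nondecreasing with $\psi=0$ on $(-\infty,0]$ and $\psi=1$ on $[1,\infty)$. Put
\[
\Psi(r)=z_\varepsilon\,\psi\Big(\frac{r-1}\varepsilon\Big),\qquad W_\varepsilon=\{x\in K:\ r<1+\varepsilon,\ x_3>\Psi(r)\},\qquad\mathcal O_\varepsilon=K\setminus W_\varepsilon .
\]

\begin{lemma}\label{lem:geom}
The set $\mathcal O_\varepsilon$ is an obstacle, $\overline{W_\varepsilon}\subset\mathcal N$, $\mathcal O_\varepsilon\cap\mathcal N=\{x_3\le\Psi(r)\}\cap\mathcal N$, and $\mathcal O_\varepsilon\subset\mathcal O_0$. Every compact set $Q\subset\operatorname{int}\mathcal O_0$ lies in $\mathcal O_\varepsilon$ for all small $\varepsilon$.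
\end{lemma}

\begin{proof}
By \eqref{eq:K} and $\Psi\ge0$, $\overline{W_\varepsilon}\subset\{r\le1+\varepsilon,\ 0\le x_3\le z_\varepsilon\}\subset\mathcal N$. In $\mathcal N$ we have $K=\{x_3\le z_\varepsilon\}$ by \eqref{eq:flat}; since $\Psi\le z_\varepsilon$ with equality for $r\ge1+\varepsilon$, the set $\mathcal O_\varepsilon$ is there the subgraph of $\Psi(|x'|)$, which is a smooth function of $x'$ because it vanishes for $r\le1$. In the open set $\mathbb R^3\setminus\overline{W_\varepsilon}$ it coincides with $K$. These two open sets cover $\mathbb R^3$, so $\mathcal O_\varepsilon$ is compact with smooth boundary. Its complement is $(\mathbb R^3\setminus K)\cup W_\varepsilon$. The first set is connected, and a point of $W_\varepsilon$ moved vertically upward stays in $W_\varepsilon$ up to height $z_\varepsilon$ and then leaves $K$. So the complement is connected.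

A point of $K$ with $r<1$ and $x_3>0=\Psi(r)$ lies in $W_\varepsilon$; with $K\subset B(0,R)$ this gives $\mathcal O_\varepsilon\subset\mathcal O_0$.

A point of $B(0,R)$ with $x_3>d$ has $r<1$, so $\mathcal O_0\subset\{x_3\le d\}$ and $Q$ is a compact subset of $\{|x|<R,\ x_3<d\}$. As $z_\varepsilon\to d$, the first inclusion in \eqref{eq:K} gives $Q\subset K$ for small $\varepsilon$. The closed set $Z=\{r\le1,\ x_3\ge0\}$ is the closure of a set disjoint from $\mathcal O_0$, so it contains no interior point of $\mathcal O_0$, and $Q$ has positive distance to $Z$. Since $W_\varepsilon$ lies within distance $\varepsilon$ of $Z$, we get $Q\cap W_\varepsilon=\emptyset$ for small $\varepsilon$.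
\end{proof}

\begin{remark}
The obstacle $\mathcal O_\varepsilon$ is not star-shaped with respect to any point $y$. Otherwise $(x-y)\cdot n(x)\ge0$ for the outward normal at every boundary point. Adding this inequality at the two wall points $(\pm re,\Psi(r))$, $e\in\mathbb R^2$ a unit vector, where $n$ is proportional to $(\mp\Psi'(r)e,1)$, gives $r\Psi'(r)\le\Psi(r)-y_3\le2R$. But $\Psi'(r)=z_\varepsilon/\varepsilon>2R$ for some $r\in(1,1+\varepsilon)$.
\end{remark}

\subsection{Generalized geodesics}
Let $\Omega=\mathbb R^3\setminus\mathcal O_\varepsilon$ and let $n$ be the unit normal on $\partial\Omega$ pointing into $\Omega$. A billiard trajectory moves on straight lines and reflects by the law of geometric optics, but it may also touch the boundary tangentially, glide along it, or undergo infinitely many reflections in finite time. The generalized geodesics of \cite{MS1,MS2} and \cite[Def.~24.3.7]{Hor} include all of these. A unit-speed generalized geodesic is a continuous curve $x:\mathbb R\to\bar\Omega$ with the following properties. There is a set $E\subset\mathbb R$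 of reflection times, each point of which is isolated in $E$; the set $E$ may accumulate at times outside $E$.
\begin{itemize}
\item[(G1)] At every $t\notin E$ the velocity $p=\dot x$ exists, $|p|=1$, and $p$ is differentiable as a function on $\mathbb R\setminus E$, with $\dot p=0$ if $x(t)\in\Omega$ and $\dot p=\nu n$ for some $\nu\ge0$ if $x(t)\in\partial\Omega$.
\item[(G2)] At every $t\in E$ we have $x(t)\in\partial\Omega$, the limits $p(t\pm)$ exist, $p(t-)\cdot n<0$, and $p(t+)-p(t-)=2|p(t-)\cdot n|\,n$.
\end{itemize}
In the definition, $\nu=\max(0,-\operatorname{Hess}\varrho(p,p)/|\nabla\varrho|)$ for a defining function $\varrho$ of $\partial\Omega$ that is positive in $\Omega$; this is the force that keeps a gliding ray on the boundary. We use only $\nu\ge0$: \emph{the velocity changes only at the boundary and only by nonnegative multiples of $n$.} These properties are preserved by time reversal and by time shifts. The set $E$ is countable, since its points are isolated.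

Because $E$ may accumulate, the passage from a nonnegative derivative and upward jumps to monotonicity needs a proof.

\begin{lemma}\label{lem:mono}
Let $J$ be an interval and $G:J\setminus E\to\mathbb R$. Suppose that $G$ is differentiable as a function on $J\setminus E$ with $\dot G\ge0$ at every point, and that at every $t\in E$ interior to $J$ the one-sided limits exist and $G(t-)\le G(t+)$. Then $G$ is nondecreasing.
\end{lemma}

\begin{proof}
Fix $a<b$ in $J\setminus E$ and $\eta>0$. Put $G_\eta(t)=G(t)+\eta t$ off $E$, and let $G_\eta(t)$ be the mean of the one-sided limits at $t\in E\cap(a,b)$. We claim that each $t\in[a,b]$ has an open neighborhood in which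
\begin{equation}\label{eq:local}
G_\eta(s)\le G_\eta(t)\le G_\eta(s')\qquad\text{for }s<t<s',\quad s,s'\in[a,b].
\end{equation}
If $t\notin E$, this holds for nearby $s,s'\notin E$ because $\dot G_\eta(t)>0$, and it passes to nearby points of $E$, where $G_\eta$ is a mean of limits of such values. If $t\in E$, there are intervals on both sides of $t$ free of $E$, on which $G_\eta$ increases by the mean value theorem, and $G_\eta(t-)\le G_\eta(t)\le G_\eta(t+)$.

Let $T$ be the supremum of the $s\in[a,b]$ with $G_\eta\ge G_\eta(a)$ on $[a,s]$. Either $T=a$ or the left inequality of \eqref{eq:local} at $T$ applies; in both cases $G_\eta(T)\ge G_\eta(a)$. If $T<b$, the right inequality extends the bound beyond $T$, which is impossible. So $T=b$ and $G_\eta(b)\ge G_\eta(a)$. Let $\eta\to0$.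
\end{proof}

When $G$ is continuous on $J$, the conclusion extends to all of $J$. The next lemma turns a bounded monotone quantity into a bound on time: if the quantity dominates the turning of the velocity, the total turning is bounded, so on some long stretch the ray is nearly straight, and a nearly straight ray leaves a bounded set.

\begin{lemma}\label{lem:time}
Let $\rho,\Gamma>0$ and $T_0=(4\Gamma+2)(4\rho+1)$. Let $J$ be an interval on which $|x(t)|\le\rho$, and let $G:J\setminus E\to[-\Gamma,\Gamma]$ be such that $G+p\cdot e$ is nondecreasing on $J\setminus E$ for every unit vector $e$. Then $|J|\le T_0$.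
\end{lemma}

\begin{proof}
For $s<t$ in $J\setminus E$ we have $G(t)-G(s)\ge-(p(t)-p(s))\cdot e$ for all unit vectors $e$, so $|p(t)-p(s)|\le G(t)-G(s)$; in particular $G$ is nondecreasing. Let $L=4\rho+1$ and let $n_0$ be an integer in $[4\Gamma+1,4\Gamma+2]$. If $|J|>n_0L$, then $J$ contains $n_0$ consecutive open intervals of length $L$. The oscillations of $G$ on them add up to at most $2\Gamma$, so on one of them, $J'$, the oscillation is at most $2\Gamma/n_0<\frac12$. Take $s_0\in J'\setminus E$ and $e=p(s_0)$. Then $p\cdot e\ge\frac12$ on $J'\setminus E$, and by Lemma~\ref{lem:mono} the continuous function $x\cdot e-t/2$ is nondecreasing on $J'$. So $x\cdot e$ increases by at least $L/2>2\rho$ across $J'$, which contradicts $|x|\le\rho$.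
\end{proof}

\subsection{Escape}

\begin{proposition}\label{prop:nontrap}
The obstacle $\mathcal O_\varepsilon$ is non-trapping. Moreover, with $\rho=R+1$, there is $T_*$ such that every generalized geodesic with $|x(0)|\le\rho$ satisfies $|x(t)|>\rho$ for $|t|>T_*$.
\end{proposition}

\begin{proof}
Let $x(t)$ be a generalized geodesic, $m(t)=\phi(x(t))$, and $I=\{t:m(t)<0\}$, the open set of times spent in $\operatorname{int}K$. If $t\in I$, then $x(t)$ is a limit of points of $\Omega\cap\operatorname{int}K\subset W_\varepsilon$, so $x(t)\in\overline{W_\varepsilon}\subset\mathcal N$. There is one monotone quantity inside the well and another outside $K$; the danger is a ray that passes from one regime to the other again and again, and Step 3 excludes it.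

\emph{Step 1: in the well the vertical velocity increases.} In $\mathcal N$ the boundary is the graph of $\Psi(|x'|)$, so $n_3\ge c_0:=(1+\max\Psi'^2)^{-1/2}>0$. Let $J$ be an interval on which $x(t)\in\mathcal N$. By (G1) and (G2), the derivatives and jumps of $p_3$ and of $c_0^{-1}p_3+p\cdot e$ are nonnegative multiples of $n_3>0$ and of $c_0^{-1}n_3+n\cdot e\ge0$. By Lemma~\ref{lem:mono} both functions are nondecreasing on $J\setminus E$, for every unit vector $e$.

\emph{Step 2: outside $\operatorname{int}K$ the function $m$ is convex.} Let $J$ be an interval disjoint from $I$, and put $\dot m=\nabla\phi(x)\cdot p$, the derivative of $m$ off $E$, and $c_K=\min_{\partial K}|\nabla\phi|>0$. If $t\in J$ and $x(t)\in\partial\mathcal O_\varepsilon\subset K$, then $m(t)=0$. At such a point $\phi|_{\mathcal O_\varepsilon}\le0$ attains its maximum and $\nabla\phi\ne0$, so $\nabla\phi=|\nabla\phi|\,n$ with $|\nabla\phi|\ge c_K$. Off $E$, the derivative of $\dot m$ is $\operatorname{Hess}\phi(p,p)+\nabla\phi\cdot\dot p$, where the first term is nonnegative by convexity and the second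 equals $\nu|\nabla\phi|\ge c_K|\dot p|$ at boundary times and $0=c_K|\dot p|$ otherwise. At $t\in E$, $\dot m$ jumps by $|\nabla\phi|\,|p(t+)-p(t-)|\ge c_K|p(t+)-p(t-)|$. By Lemma~\ref{lem:mono}, $\dot m$ and $c_K^{-1}\dot m+p\cdot e$ are nondecreasing on $J\setminus E$.

\emph{Step 3: exit from the well is final.} Let $t_+<\infty$ be the right endpoint of a component of $I$. We show $I\cap[t_+,\infty)=\emptyset$. We have $m(t_+)=0$ and $x(t_+)\in\overline{W_\varepsilon}\subset\mathcal N$. Choose $\eta>0$ with $x(t)\in\mathcal N$ on $[t_+-\eta,t_++\eta]$ and $m(t_+-\eta)<0$. On this interval $m=x_3-z_\varepsilon$ and $\dot m=p_3$ by \eqref{eq:flat}. There is $t_0\in(t_+-\eta,t_+)\setminus E$ with $v:=p_3(t_0)>0$; otherwise Lemma~\ref{lem:mono}, applied to $-m$, would give $m(t_+)\le m(t_+-\eta)<0$. By Step 1, $\dot m=p_3\ge v$ on $[t_0,t_++\eta]\setminus E$, so $m(t)\ge v(t-t_+)$ on $[t_+,t_++\eta]$ by Lemma~\ref{lem:mono}. Let $t'\ge t_++\eta$ be the supremum of the $t$ with $m\ge0$ on $[t_+,t]$. On $[t_+,t')\setminus E$ the function $\dot m$ is nondecreasing by Step 2 and at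 least $v$ near $t_+$, so $\dot m\ge v$ and $m(t)\ge v(t-t_+)$ on $[t_+,t')$. If $t'<\infty$, then $m(t')>0$ by continuity, and $m>0$ slightly beyond $t'$, contrary to the choice of $t'$. So $t'=\infty$.

\emph{Step 4: uniform escape.} Of any two components of $I$, the earlier one has a finite right endpoint, so by Step 3 the set $I$ is empty or an interval. Suppose $|x|\le\rho$ on $[0,T]$. Then $[0,T]$ is a union of at most three intervals, each contained in $I$ or disjoint from $I$. Lemma~\ref{lem:time} applies to each, with $G=c_0^{-1}p_3$ in the first case (Step 1) and $G=c_K^{-1}\dot m$ in the second (Step 2), and with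
\[
\Gamma=\max\Big(c_0^{-1},\ c_K^{-1}\max_{|x|\le\rho}|\nabla\phi|\Big).
\]
Hence $T\le3T_0$. If $|x(0)|\le\rho$, then $t_1=\inf\{t\ge0:|x(t)|>\rho\}\le3T_0$ and $|x(t_1)|=\rho>R$. As long as $|x|>R$ the motion is along a line, and
\[
|x(t)|^2=\rho^2+2(x\cdot p)(t_1)\,(t-t_1)+(t-t_1)^2 .
\]
Since $|x|>\rho$ at times arbitrarily close to $t_1$ from the right, $(x\cdot p)(t_1)\ge0$. So the line never returns to $B(0,\rho)$, the formula holds for all $t\ge t_1$, and $|x(t)|\to\infty$. Time reversal gives the same for $t\to-\infty$, and we take $T_*=3T_0$. A geodesic that meets $B(0,\rho)$ at another time is covered by a time shift, and one that never meets it is a straight line.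
\end{proof}

The flare is used in Step 1 only, through $c_0>0$. For the straight well $n_3=0$ on the wall, and the horizontal diameters are trapped. The bound $T_*$ is not uniform in $\varepsilon$, since $c_0^{-1}\ge\max\Psi'\ge z_\varepsilon/\varepsilon$; no uniformity is needed, because (F3) is applied to one obstacle.

\begin{remark}
The proof also covers any larger class of rays for which $p$ is locally of bounded variation with $dp=n\,d\nu$, where $\nu\ge0$ is a measure carried by $\{t:x(t)\in\partial\Omega\}$, without differentiability of $p$ at times where reflections accumulate. The functions to which Lemma~\ref{lem:mono} is applied are then nondecreasing because their distributional derivatives are nonnegative measures.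
\end{remark}

\subsection{Proof of Proposition \ref{prop:main}}
Fix $N$ and $R\ge R_N$, with $R_N\ge3$ and $C_N$ as in Proposition~\ref{prop:well}, and let $\bar U_1,\dots,\bar U_N$ be the discs given there. Let $\varepsilon_n\downarrow0$. The boundary of $\mathcal O_0$ lies in the union of a sphere, a cylinder and a plane, so it has measure zero, and by Lemma~\ref{lem:geom} the obstacles $\mathcal O_{\varepsilon_n}\subset\mathcal O_0$ satisfy the hypotheses of Lemma~\ref{lem:stable}. For $n$ large, each $U_k$ therefore contains a characteristic value of $\mathcal O_{\varepsilon_n}$, which is a resonance by Lemma~\ref{lem:charres}. The discs are disjoint, so these are $N$ distinct resonances with $|\operatorname{Im}\lambda|\le C_NR^{-3}$ and $|\operatorname{Re}\lambda-j_{0,1}|\le C_NR^{-2}$. By Proposition~\ref{prop:nontrap}, $\mathcal O_{\varepsilon_n}\subset B(0,R)$ is non-trapping. \qed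

\begin{thebibliography}{9}

\bibitem{HZ} Peter Hintz and Maciej Zworski, \emph{Wave decay for star-shaped obstacles in $\mathbb R^3$: papers of Morawetz and Ralston revisited}, arXiv:1703.01389 (2017).

\bibitem{Hor} H\"ormander, \emph{The Analysis of Linear Partial Differential Operators III}.

\bibitem{Mel} Melrose, Duke Math.\ J.\ \textbf{46} (1979).

\bibitem{MS1} Melrose and Sj\"ostrand, Comm.\ Pure Appl.\ Math.\ \textbf{31} (1978).

\bibitem{MS2} Melrose and Sj\"ostrand, Comm.\ Pure Appl.\ Math.\ \textbf{35} (1982).

\bibitem{Vai} Vainberg, \emph{Asymptotic Methods in Equations of Mathematical Physics}, 1989.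

\end{thebibliography}
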